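\title{Gaifman Normal Forms over Fully Idempotent Semirings}

\begin{abstract}
In semiring semantics a first-order sentence is evaluated to an element of a commutative semiring instead of a truth value. Gaifman normal forms are known to exist over the class of all bounded distributive lattices. We consider the question, posed by Bizi\`ere, Gr\"adel and Naaf, whether they exist over the class of all semirings in which both operations are idempotent. The answer is no: the sentence $\exists x\,(Ux\wedge\forall y\,(y=x\vee\neg Vy))$ has no Gaifman normal form over any single fully idempotent semiring that is not a lattice, even if basic local sentences may use different local formulas for different variables. Hence a class of fully idempotent semirings admits Gaifman normal forms if and only if it consists of lattices. We also determine the signatures for which every sentence has a Gaifman normal form over all fully idempotent semirings: these are the empty signature and the signature with a single unary symbol.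
\end{abstract}

\section{Introduction}\label{sec:intro}

Gaifman's theorem says that first-order logic over a relational signature is local: every sentence is equivalent to a Boolean combination of sentences of the form ``there are $m$ elements, pairwise far apart, whose neighborhoods of radius $r$ all satisfy $\phi$''. In semiring semantics, atomic facts carry values in a commutative semiring, disjunction and existential quantification are read as sums, and conjunction and universal quantification as products. If $Ua$ has value $u_a$ and $Va$ has value $v_a$, then $\exists x\,(Ux\wedge Vx)$ has value $\sum_a u_av_a$, which records the ways in which the sentence can be verified and the facts that each way uses. Two sentences that are classically equivalent may use different facts, so equivalence becomes a finer notion, and a normal form theorem has to be proved again or may fail. This paper determines when Gaifman's theorem holds for semirings in which both operations are idempotent.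

\subsection{Semiring semantics}

A \emph{commutative semiring} $(K,+,\cdot,0,1)$ consists of two commutative monoids $(K,+,0)$ and $(K,\cdot,1)$ such that $a(b+c)=ab+ac$ and $0a=0$; we always assume $0\ne1$. Homomorphisms preserve $+$, $\cdot$, $0$ and $1$. Empty sums are $0$ and empty products are $1$. The semiring $K$ is \emph{fully idempotent} if $a+a=a$ and $a\cdot a=a$ for all $a\in K$. In such a semiring a finite sum or product depends only on the set of its terms and not on their multiplicities. We write $\mathcal F$ for the class of all fully idempotent commutative semirings. It contains the \emph{lattice semirings}, that is, the bounded distributive lattices $(L,\sqcup,\sqcap,\bot,\top)$. Among these are the \emph{min-max semirings} $(K,\max,\min,a,b)$, where $K$ is linearly ordered with least element $a$ and greatest element $b$, and in particular the Boolean semiring $\mathbb B=(\{0,1\},\max,\min,0,1)$.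

Let $\tau$ be a finite relational signature; all relation symbols have arity at least $1$. For a finite nonempty set $A$, the \emph{universe}, let $\mathrm{Lit}_A(\tau)$ be the set of all literals $R\bar a$ and $\neg R\bar a$ with $R\in\tau$ and $\bar a$ a tuple from $A$ of the arity of $R$. A \emph{$K$-valuation} is an arbitrary map $\pi\colon\mathrm{Lit}_A(\tau)\to K$. A \emph{$K$-interpretation} is a $K$-valuation that
\begin{itemize}
\item is \emph{model-defining}: for each atom $R\bar a$, exactly one of $\pi(R\bar a)$ and $\pi(\neg R\bar a)$ is $0$; and
\item \emph{tracks only positive information}: $\pi(\neg R\bar a)\in\{0,1\}$ for each atom $R\bar a$.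
\end{itemize}
An interpretation is thus determined by its values on atoms, which are arbitrary: $\pi(\neg R\bar a)$ is $1$ if $\pi(R\bar a)=0$, and $0$ otherwise. All results concern interpretations; general valuations appear only as a tool in Section~\ref{sec:unary}.

First-order formulas are taken in negation normal form, so negation occurs only in front of atoms and equalities. The value $\pi[\![\phi]\!]\in K$ of a formula whose free variables are instantiated by elements of $A$ is defined by induction. A literal has its $\pi$-value, an equality or inequality has value $1$ if it is true and $0$ if it is false, and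
\begin{align*}
\pi[\![\phi\vee\phi']\!]&=\pi[\![\phi]\!]+\pi[\![\phi']\!], &
\pi[\![\exists x\,\phi]\!]&=\sum_{a\in A}\pi[\![\phi(a)]\!],\\
\pi[\![\phi\wedge\phi']\!]&=\pi[\![\phi]\!]\cdot\pi[\![\phi']\!], &
\pi[\![\forall x\,\phi]\!]&=\prod_{a\in A}\pi[\![\phi(a)]\!].
\end{align*}
A $\mathbb B$-interpretation is the same as a finite $\tau$-structure, and the values are then the classical truth values.

\subsection{Local sentences}

The \emph{Gaifman graph} $G(\pi)$ of an interpretation $\pi$ has vertex set $A$; distinct $a,b$ are adjacent if they occur together in an atom $R\bar c$ with $\pi(R\bar c)\neq0$. Let $d$ be the distance in $G(\pi)$, with $d(a,b)=\infty$ if no path joins $a$ and $b$. For $r\ge0$, the \emph{ball quantifiers} are evaluated at $x=a$ by restricting to the $r$-ball around $a$: the formula $\exists y\in B_r(x)\,\phi$ has value $\sum_{b:\,d(a,b)\le r}\pi[\![\phi(a,b)]\!]$, and $\forall y\in B_r(x)\,\phi$ has the corresponding product as its value. An \emph{$r$-local formula} is a formula $\theta(x)$ with no free variable other than $x$ in which every quantifier is a ball quantifier for the $r$-ball around $x$. A quantifier-free formula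 in the variable $x$ is $r$-local for every $r$.

A tuple $(a_1,\dots,a_m)$ is \emph{$r$-scattered} if $d(a_i,a_j)>2r$ for all $i\ne j$. A \emph{generalized basic local sentence} of \emph{length} $m\ge1$ has one of the two forms
\[
\exists^{\mathrm{sc}}_r(x_1,\dots,x_m)\bigwedge_{i}\theta_i(x_i),
\qquad
\forall^{\mathrm{sc}}_r(x_1,\dots,x_m)\bigvee_{i}\theta_i(x_i),
\]
where $\theta_1,\dots,\theta_m$ are $r$-local formulas; the values are
\[
\sum_{\bar a}\ \prod_{i}\pi[\![\theta_i(a_i)]\!]
\qquad\text{and}\qquad
\prod_{\bar a}\ \sum_{i}\pi[\![\theta_i(a_i)]\!],
\]
with $\bar a$ ranging over all $r$-scattered $m$-tuples. It is a \emph{basic local sentence} if $\theta_1=\dots=\theta_m$. A \emph{local sentence} (respectively, \emph{generalized local sentence}) is a combination by $\wedge$ and $\vee$ of basic (generalized basic) local sentences. The universal form is the negation normal form of a negated existential form; it has to be admitted separately because a semiring has no operation for negation. All $1$-tuples are scattered, so for length $1$ we simply write $\exists x\,\theta(x)$ and $\forall x\,\theta(x)$.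

Let $\mathcal K$ be a class of commutative semirings. Two sentences are \emph{$\mathcal K$-equivalent}, written $\chi\equiv_{\mathcal K}\phi$, if $\pi[\![\chi]\!]=\pi[\![\phi]\!]$ for every $K\in\mathcal K$ and every $K$-interpretation $\pi$. A \emph{Gaifman normal form of $\chi$ over $\mathcal K$} is a local sentence $\phi$ with $\chi\equiv_{\mathcal K}\phi$. The same $\phi$ has to work for all members of $\mathcal K$.

\subsection{The question and the results}

The question that we answer is posed in \cite{BGN}. Its background consists of three known results.
\begin{itemize}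
\item[(K1)] Hanf's locality theorem, which gives a sufficient condition for agreement on sentences in terms of the isomorphism types of balls, generalizes to all fully idempotent semirings.
\item[(K2)] For every finite relational signature $\tau$, every $\mathrm{FO}(\tau)$-sentence has a Gaifman normal form over the class of all min-max semirings, and also over the class of all lattice semirings.
\item[(K3)] Gaifman normal forms for sentences do not always exist in the natural semiring or in the tropical semiring.
\end{itemize}
Neither semiring in (K3) is fully idempotent, all semirings in (K2) are, and (K1) covers the whole class $\mathcal F$. One would therefore guess that full idempotence is what makes first-order logic local.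

\medskip
\noindent\textbf{Question} (\cite{BGN})\textbf{.} \emph{Does every $\mathrm{FO}(\tau)$-sentence, for every finite relational signature $\tau$, have a Gaifman normal form over $\mathcal F$?}
\medskip

The answer is no. Let $U,V$ be unary relation symbols and let
\[
\psi\ :=\ \exists x\,\bigl(Ux\wedge\forall y\,(y=x\vee\neg Vy)\bigr).
\]

\begin{theorem}\label{thm:main}
Over $\tau=\{U,V\}$, the sentence $\psi$ is not $\mathcal F$-equivalent to any local sentence, nor to any generalized local sentence. More strongly, for every single $K\in\mathcal F$ that is not a lattice semiring, $\psi$ is not $\{K\}$-equivalent to any generalized local sentence.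
\end{theorem}

Since the theorem holds for each non-lattice $K$ separately, it also gives a negative answer to the weaker variant of the question in which the local sentence may depend on the semiring $K\in\mathcal F$. Together with (K2) it shows that, within $\mathcal F$, the dividing line is the lattice law $1+a=1$.

\begin{theorem}\label{thm:lattices}
Let $\mathcal K\subseteq\mathcal F$. Every first-order sentence over every finite relational signature has a Gaifman normal form over $\mathcal K$ if and only if all members of $\mathcal K$ are lattice semirings.
\end{theorem}

The counterexample uses two unary symbols. No smaller signature will do, and every other signature will.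

\begin{theorem}\label{thm:signatures}
Let $\tau$ be a finite relational signature. Every $\mathrm{FO}(\tau)$-sentence has a Gaifman normal form over $\mathcal F$ if and only if $\tau=\emptyset$ or $\tau$ consists of exactly one symbol, which is unary.
\end{theorem}

Section~\ref{sec:S} reduces the negative results to one semiring with three elements. Section~\ref{sec:psi} computes the value of $\psi$ and shows the obstruction on a universe with two elements. Section~\ref{sec:blocks} proves Theorems~\ref{thm:main} and~\ref{thm:lattices} and the negative half of Theorem~\ref{thm:signatures}. Section~\ref{sec:unary} constructs normal forms for $\tau=\emptyset$ and $\tau=\{U\}$. Of the known results, only (K2) is used, and only in the proof of Theorem~\ref{thm:lattices}.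

\section{Homomorphisms and a semiring with three elements}\label{sec:S}

Both halves of the paper move values from one semiring to another. For local formulas one has to watch the Gaifman graph, because it determines the ranges of the quantifiers.

\begin{lemma}\label{lem:hom}
Let $h\colon K\to K'$ be a homomorphism and let $\pi$ be a $K$-valuation.
\begin{itemize}
\item[(a)] $(h\circ\pi)[\![\phi]\!]=h(\pi[\![\phi]\!])$ for every instantiated first-order formula $\phi$.
\item[(b)] If $\pi$ and $h\circ\pi$ are interpretations and $G(\pi)=G(h\circ\pi)$, then the same equation holds for local formulas evaluated at an element and for generalized local sentences.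
\end{itemize}
\end{lemma}

\begin{proof}
Induction on $\phi$. The equation holds for literals by definition and for equalities and inequalities because $h(0)=0$ and $h(1)=1$. Every other step forms a finite sum or product whose index set depends only on the universe in (a), and only on the Gaifman graph in (b), and $h$ commutes with finite sums and products.
\end{proof}

Let $S=\{0,1,e\}$, ordered by $0<1<e$. Addition is the maximum. A product is $0$ if some factor is $0$, and otherwise it is the maximum of the factors. We shall use these rules in the following form, for finite sums and products in $S$: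
\begin{itemize}
\item[(S1)] a sum equals $e$ if and only if some summand equals $e$;
\item[(S2)] a product equals $e$ if and only if all factors are nonzero and some factor equals $e$.
\end{itemize}
Think of $e$ as a mark put on some atoms. If the value of a formula is multiplied out into a sum of products of literal values, then $0$ means that the formula is false, $1$ means that it is true and no way of verifying it uses a marked atom, and $e$ means that some way of verifying it does.

\begin{lemma}\label{lem:S}
$S$ is a fully idempotent semiring that is not a lattice semiring, and every $K\in\mathcal F$ that is not a lattice semiring has a subsemiring isomorphic to $S$.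
\end{lemma}

\begin{proof}
Both operations of $S$ are commutative, associative and idempotent, with neutral elements $0$ and $1$, and $0a=0$. For distributivity, consider $a(b+c)$ and $ab+ac$. If $a=0$, both are $0$. If $b=0$, both equal $ac$, and if $c=0$, both equal $ab$. If $a,b,c$ are nonzero, both equal $\max(a,b,c)$. Lattice semirings satisfy $1+a=1$, whereas $1+e=e\ne1$ in $S$.

Let $K\in\mathcal F$. If $1+a=1$ for all $a\in K$, then $a+ab=a(1+b)=a$ and $a(a+b)=a+ab=a$. Two commutative, associative, idempotent operations with these absorption laws are the join and the meet of a lattice. This lattice is distributive by the semiring law, and $0$ and $1$, being neutral for join and meet, are its least and greatest elements. So if $K$ is not a lattice semiring, there is $c\in K$ with $\varepsilon:=1+c\ne1$. Then $1+\varepsilon=1+1+c=\varepsilon$. Also $\varepsilon\neq0$, since otherwise $1=1+\varepsilon=\varepsilon=0$. The equations $1+1=1$, $1+\varepsilon=\varepsilon$, $\varepsilon+\varepsilon=\varepsilon$, $\varepsilon\varepsilon=\varepsilon$ and the laws for $0$ and $1$ show that the three-element set $\{0,1,\varepsilon\}$ is closed under both operations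 and has the tables of $S$.
\end{proof}

\begin{lemma}\label{lem:zero}
Let $\pi_1,\pi_2$ be $S$-interpretations on the same universe that send the same literals to $0$. Then $G(\pi_1)=G(\pi_2)$, and a first-order formula, a local formula at an element, or a generalized local sentence has value $0$ under $\pi_1$ if and only if it has value $0$ under $\pi_2$.
\end{lemma}

\begin{proof}
The Gaifman graph depends only on which atoms are nonzero. In $S$, a sum is nonzero if and only if some summand is, and a product is nonzero if and only if all factors are. So the map $h\colon S\to\mathbb B$ with $h(0)=0$ and $h(1)=h(e)=1$ is a homomorphism. The valuation $h\circ\pi_1=h\circ\pi_2$ is a $\mathbb B$-interpretation with the same Gaifman graph, and Lemma~\ref{lem:hom} gives $h(\pi_1[\![\phi]\!])=h(\pi_2[\![\phi]\!])$.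
\end{proof}

\section{The sentence $\psi$}\label{sec:psi}

Let $\tau=\{U,V\}$, let $K\in\mathcal F$, and let $\pi$ be a $K$-interpretation on $A$. Put $u_a=\pi(Ua)$, $v_a=\pi(Va)$ and $B=\{a\in A: v_a\ne0\}$. In the summand of $\psi$ for $x=a$, the factor for $y=a$ is $1+\pi(\neg Va)$, which is $1+0$ or $1+1$ and hence $1$. The factor for $y\ne a$ is $\pi(\neg Vy)$, which is $0$ for $y\in B$ and $1$ for $y\notin B$. So the summand is $u_a$ if $B\subseteq\{a\}$ and $0$ otherwise, and
\begin{equation}\label{eq:psi}
\pi[\![\psi]\!]=
\begin{cases}
\sum_{a\in A}u_a & \text{if } B=\emptyset,\\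
u_b & \text{if } B=\{b\},\\
0 & \text{if } |B|\ge2.
\end{cases}
\end{equation}
The middle case is the interesting one. The sentence $\psi$ finds the element $b$ by means of the negative literals $\neg Vy$ at all \emph{other} elements. These have value $1$, so they leave no trace, and $\psi$ returns $u_b$ alone. A local sentence has to recognize $b$ by looking at $b$. When $B=\{b\}$, the natural attempts give
\begin{equation}\label{eq:attempts}
\begin{aligned}
\pi[\![\exists x\,Ux]\!]&=\textstyle\sum_{a}u_a,\\
\pi[\![\exists x\,(Ux\wedge Vx)]\!]&=u_bv_b,\\
\pi[\![\forall x\,(Ux\vee\neg Vx)]\!]&=\textstyle u_b\prod_{a\ne b}(u_a+1).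
\end{aligned}
\end{equation}
Each of them involves, besides $u_b$, either $v_b$ or the values $u_a$ with $a\ne b$. In a lattice the factors $u_a+1$ disappear, and this is enough for a normal form, in accordance with (K2). Since $U$ and $V$ are unary, the Gaifman graph has no edges, and a tuple is scattered if and only if its entries are distinct.

\begin{proposition}\label{prop:lattice}
Over the class of all lattice semirings, $\psi$ is equivalent to
\[
\exists x\,Ux\ \wedge\ \forall x\,(Ux\vee\neg Vx)\ \wedge\ \forall^{\mathrm{sc}}_0(x_1,x_2)\,(\neg Vx_1\vee\neg Vx_2).
\]
\end{proposition}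

\begin{proof}
The third conjunct has value $0$ if $|B|\ge2$ and value $1$ otherwise. The second conjunct has value $\prod_{a\in B}u_a\cdot\prod_{a\notin B}(u_a+1)=\prod_{a\in B}u_a$. For $B=\emptyset$ the sentence therefore has value $\sum_au_a$, and for $B=\{b\}$ it has value $(\sum_au_a)\,u_b=u_b$ by absorption. This agrees with \eqref{eq:psi}.
\end{proof}

In $S$ the mark $e$ is never absorbed. This suggests comparing two interpretations: one marks $Ub$ only, and the other marks exactly the competing atoms $Vb$ and $Ua$ with $a\ne b$.

\begin{example}\label{ex:two}
Let $A=\{a,b\}$ and define $S$-interpretations $\pi_1,\pi_2$ by their values on atoms: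
\[
\begin{array}{c|cccc}
 & Ub & Vb & Ua & Va\\ \hline
\pi_1 & e & 1 & 1 & 0\\
\pi_2 & 1 & e & e & 0
\end{array}
\]
Here $B=\{b\}$, so $\pi_1[\![\psi]\!]=e$ and $\pi_2[\![\psi]\!]=1$. The three sentences in \eqref{eq:attempts} have the values $1+e$, $1\cdot e$ and $1\cdot(e+1)$ under $\pi_2$, all equal to $e$. We show that this is no accident: every basic local sentence of length $1$ with $\pi_1$-value $e$ has $\pi_2$-value $e$.

All balls are singletons, so in a local formula $\theta(x)$ every variable takes the same value as $x$. Multiplying out, $\theta$ is a sum of monomials, that is, of products of sets of literals among $Ux,\neg Ux,Vx,\neg Vx$. Four monomials are nonzero at $b$: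
\[
\begin{array}{c|ccc}
\text{monomial} & \pi_1\text{ at }b & \pi_2\text{ at }b & \pi_2\text{ at }a\\ \hline
\text{empty} & 1&1&1\\
Ux & e&1&e\\
Vx & 1&e&0\\
Ux\wedge Vx & e&e&0
\end{array}
\]
Suppose that $\exists x\,\theta$ or $\forall x\,\theta$ has $\pi_1$-value $e$. Then $\theta$ has $\pi_1$-value $e$ at some element, and this element is $b$, because $\pi_1$ marks no literal at $a$. So one of the monomials of $\theta$ is $Ux$ or $Ux\wedge Vx$, and the table shows that $\theta$ has $\pi_2$-value $e$ at $a$ in the first case and at $b$ in the second. For $\exists x\,\theta$ we conclude by (S1). For $\forall x\,\theta$ the $\pi_2$-value is nonzero by Lemma~\ref{lem:zero}, and we conclude by (S2).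
\end{example}

The example contains the whole idea. A monomial that sees the mark on $Ub$ either mentions $V$, and then $\pi_2$ marks it at the same element, or it does not, and then it cannot tell $b$ from $a$ and $\pi_2$ marks it at $a$. In the second case the witness moves to another element. For sentences of length $m>1$ the other element has to be far from the rest of the tuple, so the universe must have room.

\section{Moving the witness to a free block}\label{sec:blocks}

We carry out the argument in a form that applies to all signatures in the negative half of Theorem~\ref{thm:signatures}. The single elements of Example~\ref{ex:two} are replaced by copies of a fixed finite set $D$, which will be unions of connected components of the Gaifman graph, and the atoms $Ux$, $Vx$ are replaced by two distinguished atoms over $D$. For Theorem~\ref{thm:main} the reader may take $D$ to be a single point.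

\subsection{Block interpretations}

Let $\tau$ be a finite relational signature. \emph{Block data} consist of a finite nonempty set $D$, two distinct atoms $\mathsf U,\mathsf V$ over $D$, each of which mentions a single element of $D$, and a constant $c_\gamma\in\{0,1\}$ for every atom $\gamma\ne\mathsf U,\mathsf V$ over $D$. Fix $n\ge1$ and let $A=D\times\{0,\dots,n\}$. We write $p^i=(p,i)$, call $D\times\{i\}$ \emph{block $i$}, and let $\lambda^i$ be the copy in block $i$ of a literal $\lambda$ over $D$. Define $S$-interpretations $\pi_1,\pi_2$ on $A$ by their values on atoms. An atom whose elements do not lie in one block has value $0$; the atom $\gamma^i$ has value $c_\gamma$ for $\gamma\neq\mathsf U,\mathsf V$ and all $i$; and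
\[
\begin{array}{c|cccc}
 & \mathsf U^0 & \mathsf V^0 & \mathsf U^i\ (i\ge1) & \mathsf V^i\ (i\ge1)\\ \hline
\pi_1 & e & 1 & 1 & 0\\
\pi_2 & 1 & e & e & 0
\end{array}
\]
The two interpretations send the same literals to $0$, so Lemma~\ref{lem:zero} applies to them. Let $G_D$ be the graph on $D$ in which distinct elements are adjacent if they occur together in an atom $\gamma$ with $c_\gamma=1$. As $\mathsf U$ and $\mathsf V$ mention one element each, they contribute no edges, and $G(\pi_1)=G(\pi_2)$ is the disjoint union of $n+1$ copies of $G_D$, one on each block. Thus block $0$ differs from the other blocks, in that $\mathsf V$ is nonzero there, but its Gaifman graph does not. Elements of different blocks have distance $\infty$.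

\begin{lemma}\label{lem:local}
Let $\theta(x)$ be an $r$-local formula and let $p\in D$.
\begin{itemize}
\item[(a)] $\pi_1[\![\theta(p^i)]\!]\ne e$ for all $i\ge1$.
\item[(b)] If $\pi_1[\![\theta(p^0)]\!]=e$, then $\pi_2[\![\theta(p^0)]\!]=e$, or $\pi_2[\![\theta(p^i)]\!]=e$ for all $i\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
The $r$-ball around $p^i$ is the copy in block $i$ of the $r$-ball $B$ around $p$ in $G_D$. Substitute $p$ for $x$ in $\theta$, replace each ball quantifier by a disjunction or conjunction over the elements of $B$, replace equalities and inequalities by their values $0$ or $1$, and multiply out by distributivity. By idempotence of multiplication, each resulting product is given by a set of literals over $D$. This yields a finite family $\mathcal M$ of such sets, called monomials, which depends only on $\theta$ and $p$, with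
\[
\pi_j[\![\theta(p^i)]\!]=\sum_{\mu\in\mathcal M}\ \prod_{\lambda\in\mu}\pi_j(\lambda^i)
\qquad\text{for all } i\in\{0,\dots,n\},\ j\in\{1,2\}.
\]
The only literal with $\pi_1$-value $e$ is $\mathsf U^0$. For $i\geq1$ no product on the right contains it, which proves (a) by (S1) and (S2).

For (b), by (S1) some $\mu\in\mathcal M$ has $\pi_1$-value $e$ in block $0$. By (S2), all literals of $\mu$ are nonzero in block $0$, under $\pi_1$ and hence under $\pi_2$, and $\mathsf U\in\mu$. If $\mathsf V\in\mu$, then $\mu$ has $\pi_2$-value $e$ in block $0$ because $\pi_2(\mathsf V^0)=e$, and so $\pi_2[\![\theta(p^0)]\!]=e$. Suppose $\mathsf V\notin\mu$. The literals $\neg\mathsf U$ and $\neg\mathsf V$ are zero in block $0$, so they are not in $\mu$ either. Every literal of $\mu$ other than $\mathsf U$ is then of the form $\gamma$ or $\neg\gamma$ with $\gamma\ne\mathsf U,\mathsf V$; its value does not depend on the block and is therefore nonzero in every block. Since $\pi_2(\mathsf U^i)=e$ for $i\ge1$, the monomial $\mu$ has $\pi_2$-value $e$ in block $i$, and $\pi_2[\![\theta(p^i)]\!]=e$.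
\end{proof}

\begin{proposition}\label{prop:transfer}
Let $\phi$ be a generalized local sentence in which all generalized basic local sentences have length at most $n$. If $\pi_1[\![\phi]\!]=e$, then $\pi_2[\![\phi]\!]=e$.
\end{proposition}

\begin{proof}
First let $\phi$ be a generalized basic local sentence of length $m\le n$, with radius $r$ and local formulas $\theta_1,\dots,\theta_m$, and let $\pi_1[\![\phi]\!]=e$. In both the existential and the universal form, (S1) and (S2) give an $r$-scattered tuple $\bar a=(a_1,\dots,a_m)$ whose term (the product or the sum of the values $\pi_1[\![\theta_s(a_s)]\!]$) equals $e$, and then an index $s$ with $\pi_1[\![\theta_s(a_s)]\!]=e$. By Lemma~\ref{lem:local}(a), $a_s=p^0$ for some $p\in D$.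

We define an $r$-scattered tuple $\bar a'$ that agrees with $\bar a$ outside position $s$ and satisfies $\pi_2[\![\theta_s(a'_s)]\!]=e$. If $\pi_2[\![\theta_s(p^0)]\!]=e$, let $\bar a'=\bar a$. Otherwise $\pi_2[\![\theta_s(p^i)]\!]=e$ for all $i\ge1$ by Lemma~\ref{lem:local}(b). The tuple $\bar a$ meets at most $m\le n$ of the $n+1$ blocks, so some block $i$ is not met, and $i\ne0$ because $a_s$ lies in block $0$. Let $a'_s=p^i$. This element has distance $\infty$ from all other entries, so $\bar a'$ is $r$-scattered.

\emph{Existential form.} The product $\prod_t\pi_1[\![\theta_t(a_t)]\!]$ is nonzero, so by Lemma~\ref{lem:zero} the values $\pi_2[\![\theta_t(a'_t)]\!]=\pi_2[\![\theta_t(a_t)]\!]$ for $t\ne s$ are nonzero. By (S2) the summand of $\bar a'$ in $\pi_2[\![\phi]\!]$ equals $e$, and by (S1) $\pi_2[\![\phi]\!]=e$.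

\emph{Universal form.} By (S1) the factor of $\bar a'$ in $\pi_2[\![\phi]\!]$ equals $e$. By Lemma~\ref{lem:zero}, $\pi_2[\![\phi]\!]\ne0$, so all factors are nonzero, and (S2) gives $\pi_2[\![\phi]\!]=e$.

It remains to see that the implication passes from $\phi',\phi''$ to $\phi'\vee\phi''$ and $\phi'\wedge\phi''$. If $\phi'\vee\phi''$ has $\pi_1$-value $e$, then one disjunct has $\pi_1$-value $e$, hence $\pi_2$-value $e$, and (S1) applies. If $\phi'\wedge\phi''$ has $\pi_1$-value $e$, then both conjuncts are nonzero under $\pi_1$, hence under $\pi_2$ by Lemma~\ref{lem:zero}, and one of them has $\pi_1$-value $e$, hence $\pi_2$-value $e$; so (S2) applies.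
\end{proof}

\begin{corollary}\label{cor:criterion}
Fix block data and let $\chi$ be an $\mathrm{FO}(\tau)$-sentence such that $\pi_1[\![\chi]\!]=e$ and $\pi_2[\![\chi]\!]=1$ for every $n\ge1$. Then for every $K\in\mathcal F$ that is not a lattice semiring, $\chi$ is not $\{K\}$-equivalent to any generalized local sentence. In particular, $\chi$ has no Gaifman normal form over $\mathcal F$.
\end{corollary}

\begin{proof}
Suppose $\chi\equiv_{\{K\}}\phi$ with $\phi$ generalized local. By Lemma~\ref{lem:S} we may regard $S$ as a subsemiring of $K$, so that $S$-interpretations are $K$-interpretations. Choose $n$ at least as large as all lengths in $\phi$. Then $\pi_1[\![\phi]\!]=\pi_1[\![\chi]\!]=e$, and Proposition~\ref{prop:transfer} gives $\pi_2[\![\phi]\!]=e\neq1=\pi_2[\![\chi]\!]$, a contradiction. The last statement follows because $S$ itself is a non-lattice member of $\mathcal F$.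
\end{proof}

\subsection{Sentences that return the value of $\mathsf U^0$}

To apply the corollary it suffices to find, for a given signature, block data and a sentence whose value under $\pi_j$ is $\pi_j(\mathsf U^0)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $D=\{p\}$, $\mathsf U=Up$ and $\mathsf V=Vp$; there are no other atoms over $D$. The set of elements at which $V$ is nonzero is $\{p^0\}$, so \eqref{eq:psi} gives $\pi_j[\![\psi]\!]=\pi_j(\mathsf U^0)$, which is $e$ for $j=1$ and $1$ for $j=2$. Corollary~\ref{cor:criterion} applies; the statement about $\mathcal F$-equivalence follows from the case $K=S$.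
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lattices}]
If all members of $\mathcal K$ are lattice semirings, then a normal form over the class of all lattice semirings, which exists by (K2), is a normal form over $\mathcal K$. If some $K\in\mathcal K$ is not a lattice semiring, then $\psi$ has no normal form over $\{K\}$ by Theorem~\ref{thm:main}, hence none over $\mathcal K$.
\end{proof}

\begin{remark}
The bound on the length in Proposition~\ref{prop:transfer} cannot be dropped. On a universe with $n+1$ elements, scattered $(n+1)$-tuples are enumerations of the universe, so $\exists^{\mathrm{sc}}_0(x_0,\dots,x_n)\,(Ux_0\wedge\neg Vx_1\wedge\dots\wedge\neg Vx_n)$ has value $\sum_a u_a\prod_{y\neq a}\pi(\neg Vy)=\pi[\![\psi]\!]$ over every $K\in\mathcal F$. The obstruction appears only because one sentence has to serve all universe sizes. The hypothesis that $K$ is not a lattice is used only to embed $S$, and Proposition~\ref{prop:lattice} shows that it is needed.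
\end{remark}

\begin{proposition}\label{prop:negative}
If $\tau$ contains two distinct symbols, or a symbol of arity at least $2$, then some $\mathrm{FO}(\tau)$-sentence has no Gaifman normal form over $\mathcal F$.
\end{proposition}

\begin{proof}
\emph{Two symbols $P\ne Q$.} Take $D=\{p\}$, $\mathsf U=Pp\cdots p$, $\mathsf V=Qp\cdots p$, and $c_\gamma=0$ for all other atoms. Let
\[
\chi=\exists x\,\bigl(Px\cdots x\wedge\forall y\,(y=x\vee\neg Qy\cdots y)\bigr).
\]
The computation of \eqref{eq:psi}, with $u_a=\pi(Pa\cdots a)$ and $v_a=\pi(Qa\cdots a)$, gives $\pi_j[\![\chi]\!]=\pi_j(\mathsf U^0)$.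

\emph{A symbol $R$ of arity at least $2$.} Write $Rxy$ for $Rxy\cdots y$ and $Rxx$ for $Rx\cdots x$. Only one $R$-atom mentions a given element alone, so $\mathsf U$ and $\mathsf V$ have to sit on two different elements, which we link by an $R$-atom. Take $D=\{p,q\}$, $\mathsf U=Rpp$, $\mathsf V=Rqq$, $c_{Rpq}=1$, and $c_\gamma=0$ for all other atoms. The role of $\neg Vy$ is played by the statement that $y$ is not linked to an element $z$ with $Rzz$:
\[
\chi=\exists x\,\bigl(Rxx\wedge\forall y\,(y=x\vee\eta(y))\bigr),
\qquad
\eta(y)=\forall z\,(z=y\vee\neg Ryz\vee\neg Rzz).
\]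
Only negative literals and equalities occur in $\eta$, so each factor of $\pi_j[\![\eta(a)]\!]$ is $0$ or $1$. The factor for $z=a'$ is $0$ exactly if $a'\ne a$ and both $Raa'$ and $Ra'a'$ are nonzero. For $a\neq a'$ the atom $Raa'$ is nonzero only for $(a,a')=(p^i,q^i)$, and $Rq^iq^i=\mathsf V^i$ is nonzero only for $i=0$. So $\eta(a)$ has value $0$ for $a=p^0$ and value $1$ for all other $a$. Consequently $\forall y\,(y=x\vee\eta(y))$ has value $1$ at $x=p^0$ and value $0$ at all other elements, and $\pi_j[\![\chi]\!]=\pi_j(Rp^0p^0)=\pi_j(\mathsf U^0)$.

In both cases Corollary~\ref{cor:criterion} applies.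
\end{proof}

\section{Signatures with at most one unary symbol}\label{sec:unary}

It remains to construct normal forms over $\mathcal F$ for $\tau=\emptyset$ and $\tau=\{U\}$ with $U$ unary. The counterexample collapses if $V$ is replaced by $U$. By \eqref{eq:psi}, the sentence $\exists x\,(Ux\wedge\forall y\,(y=x\vee\neg Uy))$ has value $u_b$ if $b$ is the only element with $u_b\ne0$, and value $0$ otherwise; so has the local sentence $\exists x\,Ux\wedge\forall^{\mathrm{sc}}_0(x_1,x_2)(\neg Ux_1\vee\neg Ux_2)$. To treat all sentences, we replace the class $\mathcal F$ by one universal family of interpretations, describe the value of a sentence by a set $M$ of integer triples, show that $M$ is determined by finitely many data, and write down local sentences for these data.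

Throughout this section the Gaifman graph has no edges, so scattered tuples are the tuples of distinct elements. Let $\mathrm{true}(x)$ be $x=x$ and $\mathrm{false}(x)$ be $x\ne x$. For $m\ge1$ let
\[
N_{\ge m}=\exists^{\mathrm{sc}}_0(x_1,\dots,x_m)\bigwedge_i\mathrm{true}(x_i),
\qquad
N_m=N_{\ge m}\wedge\forall^{\mathrm{sc}}_0(x_1,\dots,x_{m+1})\bigvee_i\mathrm{false}(x_i).
\]
The value of $N_{\ge m}$ is $1$ if $|A|\ge m$ and $0$ otherwise. The second conjunct of $N_m$ is an empty product if $|A|\le m$ and has a factor $0$ otherwise, so $N_m$ has value $1$ if $|A|=m$ and $0$ otherwise. An empty disjunction of local sentences is understood as $\exists x\,\mathrm{false}(x)$, which has value $0$.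

\subsection{Counting up to the quantifier rank}

The \emph{quantifier rank} of a formula is the maximal nesting depth of its quantifiers. Let $\rho$ be a $K$-valuation on $A$. For $\tau=\{U\}$ the \emph{color} of $a\in A$ is the pair $(\rho(Ua),\rho(\neg Ua))$; for $\tau=\emptyset$ all elements have the same color.

\begin{lemma}\label{lem:colors}
Let $K\in\mathcal F$, $q\geq0$, and let $\rho,\rho'$ be $K$-valuations on $A,A'$. Suppose that for every color, the numbers $s,s'$ of elements of that color in $A$ and in $A'$ satisfy $\min(s,q)=\min(s',q)$. Then $\rho[\![\chi]\!]=\rho'[\![\chi]\!]$ for every sentence $\chi$ of quantifier rank at most $q$.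
\end{lemma}

\begin{proof}
Say that $j$-tuples $\bar a$ from $A$ and $\bar a'$ from $A'$ \emph{match} if $a_i$ and $a'_i$ have the same color for all $i$, and $a_i=a_{i'}$ holds exactly when $a'_i=a'_{i'}$. We prove by induction on $\phi$, for all $j\leq q$, that $\rho[\![\phi(\bar a)]\!]=\rho'[\![\phi(\bar a')]\!]$ whenever $\phi(x_1,\dots,x_j)$ has rank at most $q-j$ and $\bar a,\bar a'$ match. For literals, equalities and inequalities this is the definition of matching, and it passes to $\wedge$ and $\vee$. Let $\phi$ be $\exists y\,\phi'$ or $\forall y\,\phi'$, with $y$ distinct from $x_1,\dots,x_j$ after renaming. Then $j<q$, and $\phi'$ has rank at most $q-(j+1)$. For every $a\in A$ there is $a'\in A'$ such that $\bar aa$ and $\bar a'a'$ match. If $a=a_i$, take $a'=a'_i$. If $a$ is new and exactly $i\le j$ distinct elements of its color occur in $\bar a$, then $A$ has at least $i+1$ elements of that color. As $i+1\le q$, so has $A'$, and exactly $i$ of them occur in $\bar a'$; take for $a'$ one that does not. The same holds with $A$ and $A'$ exchanged. By induction the sets $\{\rho[\![\phi'(\bar a,a)]\!]:a\in A\}$ and $\{\rho'[\![\phi'(\bar a',a')]\!]:a'\in A'\}$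 are equal, and by full idempotence the sum and the product depend only on this set.
\end{proof}

\begin{proposition}\label{prop:empty}
Every $\mathrm{FO}(\emptyset)$-sentence has a Gaifman normal form over $\mathcal F$.
\end{proposition}

\begin{proof}
Let $\chi$ have quantifier rank $q$ and put $c=q+1$. For $K\in\mathcal F$ the map $\mathbb B\to K$ with $0\mapsto0$, $1\mapsto1$ is a homomorphism because $1+1=1$. There are no literals, so by Lemma~\ref{lem:hom} the value of $\chi$ on $A$ is its truth value, which depends only on $|A|$ and by Lemma~\ref{lem:colors} is the same for all $|A|\ge c$. Take the disjunction of the $N_m$ with $1\le m<c$ such that $\chi$ is true for $|A|=m$, together with $N_{\ge c}$ if $\chi$ is true for $|A|=c$.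
\end{proof}

\subsection{A universal family of interpretations}

From now on $\tau=\{U\}$. A normal form has to be correct for all $K\in\mathcal F$ and all values of the atoms at once, so we treat the nonzero values $\pi(Ua)$ as indeterminates. In a fully idempotent semiring, a monomial in indeterminates from $X$ is a subset of $X$, and a polynomial is a family of subsets. Moreover,
\begin{equation}\label{eq:abab}
a+b=(a+b)^2=a+ab+ab+b=a+b+ab,
\end{equation}
so adding the union of two members to a family does not change the value of the polynomial. This leads to the following semiring.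

For a finite set $X$ let $\mathrm{Fr}(X)$ be the set of all families $W$ of subsets of $X$ that are closed under union of two members, with $0=\emptyset$, $1=\{\emptyset\}$,
\[
W\cdot W'=\{Y\cup Y': Y\in W,\ Y'\in W'\},
\qquad
W+W'=W\cup W'\cup WW'.
\]

\begin{lemma}\label{lem:free}
\begin{itemize}
\item[(a)] $\mathrm{Fr}(X)\in\mathcal F$. A finite sum $\sum_iW_i$ is the smallest union-closed family containing $\bigcup_iW_i$, and both operations are monotone with respect to $\subseteq$.
\item[(b)] For every $K\in\mathcal F$ and every map $v\colon X\to K$, the map $h_v(W)=\sum_{Y\in W}\prod_{y\in Y}v(y)$ is a homomorphism $\mathrm{Fr}(X)\to K$ with $h_v(\{\{a\}\})=v(a)$ for $a\in X$.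
\item[(c)] If $W,W'\in\mathrm{Fr}(X)$ are upward closed in the power set of $X$, then $WW'=W\cap W'$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The family $WW'$ is union-closed because $(Y_1\cup Y_1')\cup(Y_2\cup Y_2')=(Y_1\cup Y_2)\cup(Y_1'\cup Y_2')$. Multiplication is commutative and associative, $1$ is neutral, $0W=0$, and $WW=W$ because $W$ is union-closed and $Y=Y\cup Y$. A union of finitely many members of $W\cup W'$ lies in $W$, in $W'$ or in $WW'$, according to where the members come from; so $W+W'$ is the smallest union-closed family containing $W\cup W'$. It follows that addition is commutative, associative and idempotent with neutral element $0$, and that finite sums are as described. Multiplication distributes over the set-theoretic union of families, so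
\[
W(W'+W'')=WW'\cup WW''\cup WW'W''=WW'\cup WW''\cup (WW')(WW'')=WW'+WW'',
\]
where the second equality uses $WW=W$. Monotonicity is read off the definitions.

(b) Put $v(Y)=\prod_{y\in Y}v(y)$. Then $v(Y)v(Y')=v(Y\cup Y')$ by idempotence of multiplication. Hence $h_v(W)h_v(W')=\sum_{Y\in W,\,Y'\in W'}v(Y\cup Y')=h_v(WW')$, since repeated summands do not matter. For the same reason $h_v(W+W')=h_v(W)+h_v(W')+h_v(W)h_v(W')$, and this equals $h_v(W)+h_v(W')$ by \eqref{eq:abab}. Finally $h_v(0)=0$ and $h_v(1)=v(\emptyset)=1$.

(c) If $Y\in W$ and $Y'\in W'$, then $Y\cup Y'$ lies in both families; if $Y\in W\cap W'$, then $Y=Y\cup Y\in WW'$.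
\end{proof}

For a universe $A$ and $X\subseteq A$, let $\pi_{A,X}$ be the $\mathrm{Fr}(X)$-interpretation on $A$ with $Ua\mapsto\{\{a\}\}$ for $a\in X$ and $Ua\mapsto0$ for $a\notin X$. We abbreviate $\pi_{A,X}[\![\phi]\!]$ by $[\![\phi]\!]_{A,X}$.

\begin{lemma}\label{lem:universal}
Let $\chi$ be an $\mathrm{FO}(\{U\})$-sentence and $\phi$ a local sentence. If $[\![\chi]\!]_{A,X}=[\![\phi]\!]_{A,X}$ for all $A$ and all $X\subseteq A$, then $\chi\equiv_{\mathcal F}\phi$.
\end{lemma}

\begin{proof}
Let $K\in\mathcal F$, let $\pi$ be a $K$-interpretation on $A$, and put $X=\{a:\pi(Ua)\ne0\}$ and $v(a)=\pi(Ua)$ for $a\in X$. For $a\in X$ we have $\pi(Ua)=h_v(\{\{a\}\})$ and $\pi(\neg Ua)=0$; for $a\notin X$ we have $\pi(Ua)=0$ and $\pi(\neg Ua)=1$. So $\pi=h_v\circ\pi_{A,X}$. Both Gaifman graphs are edgeless, and Lemma~\ref{lem:hom} gives $\pi[\![\chi]\!]=h_v([\![\chi]\!]_{A,X})=h_v([\![\phi]\!]_{A,X})=\pi[\![\phi]\!]$.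
\end{proof}

This is where the two conditions on interpretations are used: they guarantee that each element carries at most one indeterminate.

\subsection{Profiles}

Fix an $\mathrm{FO}(\{U\})$-sentence $\chi$ of quantifier rank $q$, put $c=q+1$, and write $W(A,X)=[\![\chi]\!]_{A,X}$. For $Y\subseteq X\subseteq A$, the \emph{profile} of $Y$ in $(A,X)$ is
\[
(t,k,\ell)=\bigl(|Y|,\ |X\setminus Y|,\ |A\setminus X|\bigr).
\]
It counts the atoms that the monomial $Y$ uses, the nonzero atoms that it does not use, and the zero atoms. Every triple of nonnegative integers with $t+k+\ell\ge1$ occurs as a profile, and its \emph{size} $t+k+\ell$ is $|A|$. A bijection $\sigma\colon A\to A'$ with $\sigma(X)=X'$ induces an isomorphism $\mathrm{Fr}(X)\to\mathrm{Fr}(X')$ that carries $\pi_{A,X}$ to $\pi_{A',X'}$, so $Y\in W(A,X)$ if and only if $\sigma(Y)\in W(A',X')$. Hence there is a set $M$ of profiles such that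
\[
Y\in W(A,X)\iff\text{the profile of $Y$ in $(A,X)$ lies in }M.
\]
We prove two closure properties of $M$. The first says that $M$ cannot count beyond $c$. Write $(t,k,\ell)\sim(t',k',\ell')$ if $\min(t,c)=\min(t',c)$, $\min(k,c)=\min(k',c)$ and $\min(\ell,c)=\min(\ell',c)$.

\begin{lemma}\label{lem:cap}
If $\mu\in M$ and $\mu\sim\mu'$, then $\mu'\in M$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:colors} does not help for $\pi_{A,X}$ itself, because all elements of $X$ have different colors. We therefore test membership of $Y$ by a homomorphism to $S$, which leaves only four colors. Let $Y$ have profile $(t,k,\ell)$ in $(A,X)$ and let $W=W(A,X)$. As $c\ge1$, the relation $\sim$ does not mix profiles with $t=0$ and profiles with $t\ge1$.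

Let $t\ge1$ and $y\in Y$. Let $v\colon X\to S$ send $y$ to $e$, the other elements of $Y$ to $1$, and $X\setminus Y$ to $0$. By (S1) and (S2), $h_v(W)=e$ if and only if some $Z\in W$ satisfies $y\in Z\subseteq Y$. We claim that this is equivalent to $Y\in W$. If $Y\in W$, take $Z=Y$. Conversely, let $Z\in W$ with $y\in Z\subseteq Y$. For $y'\in Y$, the permutation of $A$ that exchanges $y$ and $y'$ preserves $X$, $Y$ and $W$, so it maps $Z$ to some $Z_{y'}\in W$ with $y'\in Z_{y'}\subseteq Y$. The union of the sets $Z_{y'}$ is $Y$, and $W$ is union-closed.

By Lemma~\ref{lem:hom}(a), $h_v(W)$ is the value of $\chi$ under the $S$-valuation $h_v\circ\pi_{A,X}$, which need not be model-defining. Its colors are $(e,0)$, $(1,0)$, $(0,0)$, $(0,1)$, and they occur $1$, $t-1$, $k$, $\ell$ times. If $(t,k,\ell)\sim(t',k',\ell')$, then $\min(t-1,q)=\min(t'-1,q)$ because $c=q+1$, and also $\min(k,q)=\min(k',q)$ and $\min(\ell,q)=\min(\ell',q)$. By Lemma~\ref{lem:colors} the two valuations give $\chi$ the same value, so both profiles lie in $M$ or neither does.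

Let $t=0$, so $Y=\emptyset$. Let $v$ send all of $X$ to $0$. Then $h_v(W)=1$ if $\emptyset\in W$ and $h_v(W)=0$ otherwise. The valuation $h_v\circ\pi_{A,X}$ has the colors $(0,0)$ and $(0,1)$, occurring $k$ and $\ell$ times, and Lemma~\ref{lem:colors} applies as before.
\end{proof}

The second property says that $M$ is preserved when the middle coordinate decreases in favor of the outer ones. For profiles of the same size, say that $(t',k',\ell')$ \emph{dominates} $(t,k,\ell)$ if $\ell'\ge\ell$ and either $t'\ge t\ge1$ or $t'=t=0$.

\begin{lemma}\label{lem:dominate}
If $\mu\in M$ and $\mu'$ dominates $\mu$, then $\mu'\in M$.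
\end{lemma}

\begin{proof}
Let $Y\in W(A,X)$ have profile $(t,k,\ell)$ with $k\ge1$. We establish two steps.

\emph{Step (a): $(t,k-1,\ell+1)\in M$.} Pick $z\in X\setminus Y$ and let $X'=X\setminus\{z\}$. Let $v\colon X\to\mathrm{Fr}(X')$ send $a\in X'$ to $\{\{a\}\}$ and $z$ to $0$, and let $g=h_v$. The product of $v$ over $Z\subseteq X$ is $\{Z\}$ if $z\notin Z$ and $0$ otherwise, so $g(W)=\{Z\in W:Z\subseteq X'\}$, this family being union-closed already. The valuations $g\circ\pi_{A,X}$ and $\pi_{A,X'}$ agree on all literals except $\neg Uz$, where their values are $0\subseteq1$. Since both operations are monotone, induction on formulas gives $(g\circ\pi_{A,X})[\![\chi]\!]\subseteq\pi_{A,X'}[\![\chi]\!]$, that is, $g(W(A,X))\subseteq W(A,X')$. So $Y\in W(A,X')$, where its profile is $(t,k-1,\ell+1)$.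

\emph{Step (b): if $t\ge1$, then $(t+1,k-1,\ell)\in M$.} All $t$-element subsets of $X$ have profile $(t,k,\ell)$ and thus lie in $W(A,X)$. A subset of $X$ with $t+1\ge2$ elements is the union of two of its $t$-element subsets, so it lies in $W(A,X)$.

Now let $\mu=(t,k,\ell)$ and $\mu'=(t',k',\ell')$. Apply step (a) $\ell'-\ell$ times and step (b) $t'-t$ times; the latter is needed only if $t\ge1$. The sizes are equal, so $k-k'=(t'-t)+(\ell'-\ell)$ is the number of steps, and the middle coordinate is at least $k'+1\ge1$ before each step.
\end{proof}

Step (b) fails for $t=0$: the sentence $\exists x\,(x=x)$ has value $\{\emptyset\}$, so its set $M$ consists of the profiles with $t=0$. This is why these profiles are treated separately throughout.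

\subsection{Building blocks}

By Lemma~\ref{lem:dominate}, it is enough to express lower bounds on $t$ and $\ell$ and upper bounds on $k$. Existential sentences give the lower bounds. Universal sentences give upper bounds on $k+\ell$, on $t+k$ and on $k$. For $m\geq1$ let
\begin{align*}
E_m&=\exists^{\mathrm{sc}}_0(x_1,\dots,x_m)\textstyle\bigwedge_iUx_i, &
H_m&=\forall^{\mathrm{sc}}_0(x_1,\dots,x_m)\textstyle\bigvee_iUx_i,\\
\bar E_m&=\exists^{\mathrm{sc}}_0(x_1,\dots,x_m)\textstyle\bigwedge_i\neg Ux_i, &
\bar H_m&=\forall^{\mathrm{sc}}_0(x_1,\dots,x_m)\textstyle\bigvee_i\neg Ux_i,\\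
&& G_m&=\forall^{\mathrm{sc}}_0(x_1,\dots,x_m)\textstyle\bigvee_i(Ux_i\vee\neg Ux_i),
\end{align*}
and let $E_0=\bar E_0=N_{\ge1}$, which has value $1=\{\emptyset\}$. All of these are basic local sentences.

\begin{lemma}\label{lem:blocks}
Let $X\subseteq A$ and $m\ge1$.
\begin{itemize}
\item[(a)] $[\![E_m]\!]_{A,X}=\{Y\subseteq X:|Y|\ge m\}$.
\item[(b)] $[\![\bar E_m]\!]_{A,X}$ is $1$ if $|A\setminus X|\ge m$ and $0$ otherwise; this also holds for $m=0$.
\item[(c)] If $|A|\ge m$, then $[\![H_m]\!]_{A,X}=\{Y\subseteq X:|A\setminus Y|\le m-1\}$.
\item[(d)] $[\![\bar H_m]\!]_{A,X}$ is $1$ if $|X|\le m-1$ and $0$ otherwise.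
\item[(e)] If $|X|\ge m$, then $[\![G_m]\!]_{A,X}=\{Y\subseteq X:|X\setminus Y|\le m-1\}$.
\end{itemize}
\end{lemma}

\begin{proof}
The term of a scattered tuple depends only on the set $s$ of its entries, so by idempotence the sums and products may be taken over the $m$-element subsets $s$ of $A$.

(a) The summand for $s$ is $\{s\}$ if $s\subseteq X$ and $0$ otherwise. The sum consists of the unions of $m$-element subsets of $X$, and these are the subsets of $X$ with at least $m$ elements.

(b) The summand for $s$ is $1$ if $s\subseteq A\setminus X$ and $0$ otherwise.

(c) The factor for $s$ is the sum of the families $\{\{a\}\}$ with $a\in s\cap X$, that is, the family of nonempty subsets of $s\cap X$. So the members of the product are the unions $\bigcup_sZ_s$ with $\emptyset\ne Z_s\subseteq s\cap X$. Such a union $Y$ meets every $s$, which means $|A\setminus Y|\le m-1$. Conversely, if $Y\subseteq X$ meets every $s$, take $Z_s=s\cap Y$. The union is $Y$, because for $|A|\ge m$ every element of $A$ lies in some $s$.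

(d) The factor for $s$ is $0$ if $s\subseteq X$ and $1$ otherwise.

(e) The factor for $s$ is the family of nonempty subsets of $s$ if $s\subseteq X$. If $s\not\subseteq X$, there is an additional summand $1=\{\emptyset\}$, and the factor is the family of all subsets of $s\cap X$. A member $Y$ of the product meets every $s\subseteq X$, which means $|X\setminus Y|\le m-1$. Conversely, given such $Y$, choose $s\cap Y$ from the factor for $s\subseteq X$ and $\emptyset$ from the other factors. The union is $Y$, because for $|X|\ge m$ every element of $X$ lies in some $s\subseteq X$.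
\end{proof}

\begin{example}
Let $\chi=\exists x\,\forall y\,(y=x\vee Uy)$, with value $\sum_a(1+u_a)\prod_{y\ne a}u_y$. The summand for $a$ consists of those of the sets $A\setminus\{a\}$ and $A$ that are contained in $X$. So $W(A,X)=\{Y\subseteq X:|A\setminus Y|\le1\}$, and $M$ is the set of profiles with $k+\ell\le1$. For $|A|\ge2$ this is the value of $H_2$. For $A=X=\{a\}$, however, $\chi$ has value $1+u_a=\{\emptyset,\{a\}\}$, while $H_2$ is an empty product with value $\{\emptyset\}$. Small universes need their own disjuncts.
\end{example}

\subsection{The normal form}

Call a local sentence $\delta$ \emph{sound} if $[\![\delta]\!]_{A,X}\subseteq W(A,X)$ for all $X\subseteq A$, and say that $\delta$ \emph{covers} a profile $\nu$ if $Y\in[\![\delta]\!]_{A,X}$ whenever $Y$ has profile $\nu$ in $(A,X)$.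

\begin{proposition}\label{prop:unary}
Every $\mathrm{FO}(\{U\})$-sentence has a Gaifman normal form over $\mathcal F$.
\end{proposition}

\begin{proof}
Let $\chi$, $c$, $W(A,X)$ and $M$ be as above. It suffices to find finitely many sound local sentences that together cover all profiles in $M$. Indeed, let $\phi$ be their disjunction. By Lemma~\ref{lem:free}(a), $[\![\phi]\!]_{A,X}$ is the smallest union-closed family that contains the values of the disjuncts. It is contained in the union-closed family $W(A,X)$ by soundness and contains it by covering. So $\phi\equiv_{\mathcal F}\chi$ by Lemma~\ref{lem:universal}.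

In what follows, $Y\subseteq X\subseteq A$ are arbitrary, $n=|A|$, and $\nu=(t',k',\ell')$ is the profile of $Y$. Thus $|Y|=t'$, $|X|=t'+k'$, $|A\setminus X|=\ell'$ and $|A\setminus Y|=k'+\ell'$. A conjunct with value $1$ leaves a product unchanged and a conjunct with value $0$ makes it empty.

\medskip
\noindent\emph{Profiles of size less than $3c$.} There are finitely many. For each $\mu=(t,k,\ell)\in M$ of size $n_0<3c$ take $\delta_\mu=N_{n_0}\wedge E_t\wedge\bar E_\ell$. By Lemma~\ref{lem:blocks}(a),(b), $Y$ lies in the value of $\delta_\mu$ if and only if $n=n_0$, $\ell'\ge\ell$, and $t'\ge t$ in case $t\ge1$, $t'=0$ in case $t=0$. This says precisely that $\nu$ dominates $\mu$. So $\delta_\mu$ covers $\mu$, and it is sound by Lemma~\ref{lem:dominate}.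

\medskip
\noindent\emph{Profiles of size at least $3c$.} The relation $\sim$ has finitely many classes. From each class that contains a member of $M$ of size at least $3c$, choose one such member $\mu=(t,k,\ell)$, and take $\delta_\mu=N_{\ge3c}\wedge\xi_\mu$ with $\xi_\mu$ as defined below. For $n<3c$ the value of $\delta_\mu$ is $0$, so let $n\ge3c$. In each case we determine when $Y\in[\![\xi_\mu]\!]_{A,X}$ and verify:
\begin{itemize}
\item[(C)] if $\nu\sim\mu$, then $Y\in[\![\xi_\mu]\!]_{A,X}$;
\item[(D)] if $Y\in[\![\xi_\mu]\!]_{A,X}$, then $\nu$ dominates some profile $\mu_0\sim\mu$ of size $n$.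
\end{itemize}
By (C), the sentences $\delta_\mu$ cover all members of $M$ of size at least $3c$. By (D), they are sound: $\mu_0\in M$ by Lemma~\ref{lem:cap}, and then $\nu\in M$ by Lemma~\ref{lem:dominate}.

Put $\bar t=\min(t,c)$ and $\bar\ell=\min(\ell,c)$. If $\nu\sim\mu$, then $t'\ge\bar t$ and $\ell'\ge\bar\ell$, and every coordinate of $\mu$ that is less than $c$ equals the corresponding coordinate of $\nu$. If $k\ge c$, the lower bounds on $t'$ and $\ell'$ suffice. If $k<c$, then $k'$ has to be bounded from above; we use $H$ when $\ell$ is small, $\bar H$ when $t$ is small, and $G$ when both are large.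

\smallskip
\noindent\emph{Case 1: $t\ge1$, $k\ge c$.} Let $\xi_\mu=E_{\bar t}\wedge\bar E_{\bar\ell}$. Then $Y$ is in the value if and only if $t'\ge\bar t$ and $\ell'\ge\bar\ell$, which gives (C). For (D) take $\mu_0=(\bar t,\,n-\bar t-\bar\ell,\,\bar\ell)$. Its middle entry is at least $3c-2c=c$, so $\mu_0\sim\mu$, and $\bar t\ge1$.

\smallskip
\noindent\emph{Case 2: $t\ge1$, $k<c$, $\ell<c$.} Then $t>3c-2c=c$. Let $\xi_\mu=H_{k+\ell+1}\wedge\bar E_\ell$. As $k+\ell+1<2c\le n$, Lemma~\ref{lem:blocks}(c) applies, and $Y$ is in the value if and only if $k'+\ell'\le k+\ell$ and $\ell'\ge\ell$. If $\nu\sim\mu$, then $k'=k$ and $\ell'=\ell$, which gives (C). For (D) take $\mu_0=(n-k-\ell,\,k,\,\ell)$. Its first entry exceeds $c$, so $\mu_0\sim\mu$, and $t'=n-k'-\ell'\ge n-k-\ell$.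

\smallskip
\noindent\emph{Case 3: $t\ge c$, $k<c$, $\ell\ge c$.} Let $\xi_\mu=E_c\wedge\bar E_c\wedge G_{k+1}$. If $|X|<c$, then $E_c$ has value $0$. If $|X|\ge c$, then $|X|\ge k+1$, so Lemma~\ref{lem:blocks}(e) applies; the values of $E_c$ and $G_{k+1}$ are upward closed, and their product is their intersection by Lemma~\ref{lem:free}(c). In either situation, $Y$ is in the value if and only if $t'\ge c$, $\ell'\ge c$ and $k'\le k$. If $\nu\sim\mu$, then $t',\ell'\ge c$ and $k'=k$, which gives (C). For (D), as $t_0$ ranges over the integers in $[c,t']$ and $\ell_0$ over those in $[c,\ell']$, the sum $t_0+\ell_0$ takes every integer value in $[2c,\,t'+\ell']$. Since $2c\le n-k\le n-k'=t'+\ell'$, we can choose $t_0+\ell_0=n-k$. Take $\mu_0=(t_0,k,\ell_0)$.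

\smallskip
\noindent\emph{Case 4: $1\le t<c$, $k<c$, $\ell\ge c$.} Let $\xi_\mu=E_t\wedge\bar H_{t+k+1}$. Then $Y$ is in the value if and only if $t'\ge t$ and $t'+k'\le t+k$. If $\nu\sim\mu$, then $t'=t$ and $k'=k$, which gives (C). For (D) take $\mu_0=(t,\,k,\,n-t-k)$. Its last entry exceeds $c$, so $\mu_0\sim\mu$, and $\ell'=n-t'-k'\ge n-t-k$.

\smallskip
\noindent\emph{Case 5: $t=0$, $k\ge c$.} Let $\xi_\mu=\bar E_{\bar\ell}$. Then $Y$ is in the value if and only if $t'=0$ and $\ell'\ge\bar\ell$. If $\nu\sim\mu$, then $t'=0$, which gives (C). For (D) take $\mu_0=(0,\,n-\bar\ell,\,\bar\ell)$, whose middle entry is at least $2c$.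

\smallskip
\noindent\emph{Case 6: $t=0$, $k<c$.} Then $\ell>2c$. Let $\xi_\mu=\bar H_{k+1}$. Then $Y$ is in the value if and only if $t'=0$ and $k'=|X|\le k$. If $\nu\sim\mu$, then $t'=0$ and $k'=k$, which gives (C). For (D) take $\mu_0=(0,\,k,\,n-k)$. Its last entry exceeds $2c$, so $\mu_0\sim\mu$, and $\ell'=n-k'\ge n-k$.

\smallskip
The cases are exhaustive: for $t\ge1$ we have $k\ge c$ (Case 1), or $k<c$ and $\ell<c$ (Case 2), or $k<c\le\ell$ with $t\ge c$ or $t<c$ (Cases 3 and 4); for $t=0$ we have Case 5 or Case 6. All disjuncts are conjunctions of basic local sentences, each with a single local formula, so $\phi$ is a local sentence.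
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:signatures}]
If $\tau$ is empty or consists of one unary symbol, apply Proposition~\ref{prop:empty} or Proposition~\ref{prop:unary}. Any other $\tau$ contains two distinct symbols or a symbol of arity at least $2$, and Proposition~\ref{prop:negative} applies.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BGN}
Clotilde Bizi\`ere, Erich Gr\"adel, and Matthias Naaf,
\emph{Locality Theorems in Semiring Semantics},
arXiv:2303.12627 (2023).

\end{thebibliography}
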